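\title{Bounded primitives of the volume form and the bounded fundamental class in pinched negative curvature}

\begin{abstract}
Let $M$ be a complete oriented Riemannian manifold of dimension $n\ge 3$ whose sectional curvatures lie between two negative constants. We prove that the bounded fundamental class of $M$ vanishes in $H^n_b(M,\mathbb R)$ if and only if the Cheeger isoperimetric constant of $M$ is positive, as conjectured by Kim and Kim for manifolds of infinite volume. Both implications come with explicit inequalities, and both pass through the existence of a bounded smooth primitive of the volume form. The main step turns a bounded cochain into a bounded differential form by means of an equivariant partition of unity on the universal cover, so that the injectivity radius of $M$ plays no role.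
\end{abstract}

\section{Introduction}\label{sec:intro}

Unless stated otherwise, manifolds are Riemannian, connected, oriented, complete and without boundary. We write $n=\dim M$, $\omega$ for the volume form, $K$ for the sectional curvature, $\pi\colon X\to M$ for the universal cover and $\Gamma$ for the deck group, which acts on $X$ by orientation-preserving isometries. The lift of $\omega$ to $X$ is again called $\omega$. The manifold $M$ is \emph{pinched negatively curved} if $-b^2\le K\le -a^2$ for some constants $0<a\le b$.

\subsection*{The two invariants}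
The \emph{Cheeger isoperimetric constant} of $M$ is
\[
h(M)=\inf_A\frac{\operatorname{vol}_{n-1}(\partial A)}{\operatorname{vol}_n(A)},
\]
where $A$ ranges over the nonempty compact $n$-dimensional submanifolds of $M$ with smooth boundary. Thus $h(M)>0$ means that $M$ satisfies a linear isoperimetric inequality $\operatorname{vol}_n(A)\le c\operatorname{vol}_{n-1}(\partial A)$, and $1/h(M)$ is the best constant $c$.

A singular $k$-cochain is a real function $\beta$ on the set of continuous maps $\sigma\colon\Delta^k\to M$, and $(\delta\beta)(\sigma)=\sum_{j=0}^{k+1}(-1)^j\beta(\sigma\circ\partial_j)$, where $\partial_j\colon\Delta^{k}\to\Delta^{k+1}$ is the $j$-th face map. The cochain is \emph{bounded} if $\|\beta\|_\infty=\sup_\sigma|\beta(\sigma)|<\infty$. Since $\|\delta\beta\|_\infty\le(k+2)\|\beta\|_\infty$, the bounded cochains form a subcomplex, and its cohomology is the bounded cohomology $H^*_b(M,\mathbb R)$.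

Suppose $K\le0$. Then any two points of $X$ are joined by a unique geodesic, and points $x_0,\dots,x_k\in X$ span a \emph{straight simplex} $[x_0,\dots,x_k]\colon\Delta^k\to X$, defined inductively: $[x_0]=x_0$, and $[x_0,\dots,x_k]$ is the geodesic cone from $x_k$ over $[x_0,\dots,x_{k-1}]$. The \emph{straightening} $\operatorname{str}(\sigma)$ of a singular simplex $\sigma\colon\Delta^k\to M$ is the projection to $M$ of the straight simplex spanned by the vertices of a lift of $\sigma$ to $X$. The $n$-cochain
\[
\hat\omega(\sigma)=\int_{\operatorname{str}(\sigma)}\omega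
\]
is a cocycle (Section~\ref{sec:simplices}). If $K\le -a^2<0$ and $n\ge2$, straight $n$-simplices have uniformly bounded volume (Lemma~\ref{lem:volume}), so $\hat\omega$ is bounded, and its class $[\hat\omega]\in H^n_b(M,\mathbb R)$ is the \emph{bounded fundamental class}, or bounded volume class, of $M$. To measure its vanishing we put
\[
\operatorname{Fill}(\hat\omega)=\inf\bigl\{\|\beta\|_\infty:\ \beta\text{ a bounded singular $(n-1)$-cochain on $M$ with }\delta\beta=\hat\omega\bigr\}\in[0,\infty],
\]
with the conventions $\inf\emptyset=\infty$ and $1/0=\infty$. By definition $[\hat\omega]=0$ if and only if $\operatorname{Fill}(\hat\omega)<\infty$. When only $K\le0$ is assumed, $\hat\omega$ may be unbounded, but $\operatorname{Fill}(\hat\omega)$ still makes sense.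

\subsection*{The result}
A conjecture of Kim and Kim, stated in \cite{Had}, asserts that for a pinched negatively curved manifold $M$ of infinite volume and dimension $n\ge3$, the class $[\hat\omega]$ vanishes if and only if $h(M)>0$. We prove it, without the hypothesis on the volume.

\begin{theorem}\label{thm:main}
Let $-b^2\le K\le -a^2<0$ on $M$ and $n\ge3$. Then $[\hat\omega]=0$ in $H^n_b(M,\mathbb R)$ if and only if $h(M)>0$. More precisely:
\begin{itemize}
\item[(A)] if $K\le -a^2<0$ and $n\ge3$, then
\[
\operatorname{Fill}(\hat\omega)\le\frac{\pi}{(n-2)!\,a^{n-1}}\cdot\frac1{h(M)};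
\]
\item[(B)] if $-b^2\le K\le0$ with $b>0$ and $n\ge2$, then
\[
\frac1{h(M)}\le C^{\,n-1}\operatorname{Fill}(\hat\omega)+4(1+4C)^{n-1},\qquad C=n\,2^{n+3}\int_0^1\Bigl(\frac{\sinh bt}{b}\Bigr)^{n-1}dt .
\]
\end{itemize}
\end{theorem}

The equivalence follows from the two inequalities: if $h(M)>0$, then $\operatorname{Fill}(\hat\omega)<\infty$ by (A), and if $\operatorname{Fill}(\hat\omega)<\infty$, then $1/h(M)<\infty$ by (B).

\subsection*{Why one expects the equivalence}
Both conditions concern bounded primitives. For a $k$-form $\alpha$ let $|\alpha|_x=\sup\{\alpha(v_1,\dots,v_k): v_j\in T_xM,\ |v_j|\le1\}$ be its comass at $x$, and let $\|\alpha\|_\infty=\sup_x|\alpha|_x$. If $d\eta=\omega$, then Stokes' theorem gives $\operatorname{vol}_n(A)=\int_{\partial A}\eta\le\|\eta\|_\infty\operatorname{vol}_{n-1}(\partial A)$, and a duality argument shows that $1/h(M)$ is exactly the infimum of $\|\eta\|_\infty$ over the smooth primitives $\eta$ of $\omega$ (Proposition~\ref{prop:cheeger}). On the other side, $\operatorname{Fill}(\hat\omega)$ is the infimum of $\|\beta\|_\infty$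 over the primitives $\beta$ of $\hat\omega$. Integration over straight simplices takes $\omega$ to $\hat\omega$ and $d$ to $\delta$, so one guesses that the two infima are finite together.

\begin{example}\label{ex:cusp}
Let $\mathbb H^n=\{(y,t)\in\mathbb R^{n-1}\times(0,\infty)\}$ with the metric $t^{-2}(|dy|^2+dt^2)$, so that $K=-1$ and $\omega=t^{-n}\,dy_1\wedge\dots\wedge dy_{n-1}\wedge dt$. Let $\Lambda\subset\mathbb R^{n-1}$ be a discrete group of translations in $y$, and let $M=\mathbb H^n/\Lambda$. The form
\[
\eta=\frac{(-1)^n}{n-1}\,t^{1-n}\,dy_1\wedge\dots\wedge dy_{n-1}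
\]
is $\Lambda$-invariant, satisfies $d\eta=\omega$, and has $|\eta|=\frac1{n-1}$ because the $t^{-1}dy_j$ are orthonormal. Hence $h(M)\ge n-1$. For $n\ge3$ the cochain $\sigma\mapsto\int_{\operatorname{str}(\sigma)}\eta$ is a primitive of $\hat\omega$, bounded by $\pi/(n-1)!$ (Section~\ref{sec:A}). If $0\ne\lambda\in\Lambda$, the points $(y,t)$ and $(y+\lambda,t)$ are at distance at most $|\lambda|/t$, so the injectivity radius of $M$ tends to $0$ as $t\to\infty$.
\end{example}

At the other extreme, if $M$ is closed, then $A=M$ gives $h(M)=0$ and $\omega$ has no primitive at all. More generally $h(M)=0$ whenever a pinched negatively curved $M$ has finite volume (Remark~\ref{rem:finite}), and in that case the theorem says that $[\hat\omega]\neq0$.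

Each direction of the translation between forms and cochains has its own difficulty. A bounded form integrates to a bounded cochain only if straight $(n-1)$-simplices have bounded volume; this is where $K\le -a^2$ and $n\ge3$ enter, and it gives (A) in Section~\ref{sec:A}. In the other direction, a bounded cochain has no regularity, and it has to be interpolated to a smooth form with a bound that survives where $M$ is thin, as in the cusp of Example~\ref{ex:cusp}. Section~\ref{sec:B} does this on $X$, at the fixed scale $1$ and $\Gamma$-equivariantly; the construction is carried out by hand for $n=2$ in Section~\ref{sec:surface}. The additive term in (B) is the cost of replacing $\omega$ by its discretization at scale $1$.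

\section{Straight simplices and Stokes' formula}\label{sec:simplices}

\subsection{Norms of forms}
Let $|v_1\wedge\dots\wedge v_k|=\det(\langle v_i,v_j\rangle)^{1/2}$ be the volume of the parallelepiped spanned by $v_1,\dots,v_k$. We use three pointwise inequalities. For a $k$-form $\alpha$,
\begin{equation}\label{eq:N1}
|\alpha(v_1,\dots,v_k)|\le|\alpha|\,|v_1\wedge\dots\wedge v_k|\le|\alpha|\prod_j|v_j| ;
\end{equation}
the first inequality follows by expanding the $v_j$ in an orthonormal basis of their span, and the second is Hadamard's inequality. For $1$-forms $\alpha_1,\dots,\alpha_k$ with dual vectors $\alpha_i^\sharp$, the number $(\alpha_1\wedge\dots\wedge\alpha_k)(v_1,\dots,v_k)=\det(\alpha_i(v_j))$ is the inner product of $\alpha_1^\sharp\wedge\dots\wedge\alpha_k^\sharp$ with $v_1\wedge\dots\wedge v_k$, so the Cauchy--Schwarz and Hadamard inequalities give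
\begin{equation}\label{eq:N2}
|\alpha_1\wedge\dots\wedge\alpha_k|\le\prod_i|\alpha_i| .
\end{equation}
For a $p$-form $\alpha$ and a $q$-form $\alpha'$, the value $(\alpha\wedge\alpha')(v_1,\dots,v_{p+q})$ is a signed sum of $\binom{p+q}{p}$ products, one for each $(p,q)$-shuffle, so
\begin{equation}\label{eq:N3}
|\alpha\wedge\alpha'|\le\binom{p+q}{p}|\alpha|\,|\alpha'| .
\end{equation}

\subsection{Parametrization on the simplex}
For the rest of this section assume $K\le0$. By the Cartan--Hadamard theorem the map $TX\to X\times X$, $(q,v)\mapsto(q,\exp_qv)$, is a diffeomorphism. Hence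
\[
\gamma(p,q;s)=\exp_q\bigl((1-s)\exp_q^{-1}p\bigr),
\]
the constant-speed geodesic from $p$ (at $s=0$) to $q$ (at $s=1$), is smooth in $(p,q,s)$. Let $e_0,\dots,e_k$ be the vertices of $\Delta^k$. We set $[x_0](e_0)=x_0$ and, for $z\in\Delta^{k-1}$ and $t\in[0,1]$,
\[
[x_0,\dots,x_k]\bigl((1-t)z+te_k\bigr)=\gamma\bigl([x_0,\dots,x_{k-1}](z),x_k;t\bigr).
\]
For $t=1$ the right side is $x_k$ whatever $z$ is, so the map is well defined. It is continuous because $(z,t)\mapsto(1-t)z+te_k$ is a continuous surjection $\Delta^{k-1}\times[0,1]\to\Delta^k$ of compact Hausdorff spaces, hence a quotient map. Isometries preserve geodesics, so $g\circ[x_0,\dots,x_k]=[gx_0,\dots,gx_k]$ for $g\in\Gamma$, and $\operatorname{str}(\sigma)$ does not depend on the lift of $\sigma$.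

\begin{lemma}\label{lem:faces}
For $k\ge1$ and $0\le j\le k$, $\ [x_0,\dots,x_k]\circ\partial_j=[x_0,\dots,\hat x_j,\dots,x_k]$.
\end{lemma}

\begin{proof}
For $j=k$ this is the case $t=0$ of the definition, and for $k=1$, $j=0$ it is the case $t=1$. Let $k\ge2$ and $j<k$. For $z\in\Delta^{k-2}$ we have $\partial_j((1-t)z+te_{k-1})=(1-t)\partial_jz+te_k$, and $[x_0,\dots,x_k]$ sends this point to $\gamma([x_0,\dots,x_{k-1}](\partial_jz),x_k;t)$. By induction on $k$ this is $\gamma([x_0,\dots,\hat x_j,\dots,x_{k-1}](z),x_k;t)$, as required.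
\end{proof}

\subsection{Parametrization on the cube}
The definition does not make a straight simplex smooth on the closed simplex: at the apex, $z$ is not a function of the point $(1-t)z+te_k$. To apply Stokes' theorem we therefore use the coning parameters themselves as coordinates. Put $F_0(x_0)=x_0$ and, for $s\in[0,1]^k$,
\[
F_k(x_0,\dots,x_k;s_1,\dots,s_k)=\gamma\bigl(F_{k-1}(x_0,\dots,x_{k-1};s_1,\dots,s_{k-1}),x_k;s_k\bigr).
\]
This map is smooth in all variables, on the closed cube. Define $Q_k\colon[0,1]^k\to\Delta^k$ by $Q_0=e_0$ and $Q_k(s)=(1-s_k)Q_{k-1}(s_1,\dots,s_{k-1})+s_ke_k$. By induction $F_k(x_0,\dots,x_k;\cdot)=[x_0,\dots,x_k]\circ Q_k$. The barycentric coordinates of $Q_k(s)$ are $z_0=\prod_{i}(1-s_i)$ and $z_j=s_j\prod_{i>j}(1-s_i)$ for $1\le j\le k$. On the open cube the Jacobian matrix $(\partial z_j/\partial s_i)_{1\le i,j\le k}$ is triangular with positive diagonal, and $s_j=z_j/(z_0+\dots+z_j)$ inverts $Q_k$. So $Q_k$ is an orientation-preserving diffeomorphism of the open cube onto the open simplex, the straight simplex is smooth on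 the open simplex, and for every smooth $k$-form $\eta$ on $X$
\[
\int_{[x_0,\dots,x_k]}\eta=\int_{[0,1]^k}F_k^*\eta .
\]
On the faces of the cube, in the remaining variables:
\begin{itemize}
\item[(F1)] $F_k|_{s_j=0}=F_{k-1}(x_0,\dots,\hat x_j,\dots,x_k)$ for $1\le j\le k$, since then $F_j=F_{j-1}$;
\item[(F2)] $F_k|_{s_1=1}=F_{k-1}(x_1,\dots,x_k)$, since then $F_1=x_1$;
\item[(F3)] for $j\ge2$, $F_k|_{s_j=1}$ does not depend on $s_1$, since then $F_j=x_j$.
\end{itemize}
For $k=2$ the edges $s_2=0$, $s_1=0$, $s_1=1$ of the square go to the sides $[x_0,x_1]$, $[x_0,x_2]$, $[x_1,x_2]$, and the edge $s_2=1$ collapses to $x_2$.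

We parametrize each face of the cube by the remaining variables in increasing order. Then the oriented boundary is
\begin{equation}\label{eq:cube}
\partial[0,1]^k=\sum_{j=1}^k(-1)^j\bigl(\{s_j=0\}-\{s_j=1\}\bigr),
\end{equation}
because $d(f\,ds_1\wedge\cdots\widehat{ds_j}\cdots\wedge ds_k)=(-1)^{j-1}\partial_{s_j}f\,ds_1\wedge\dots\wedge ds_k$.

\begin{lemma}[Stokes' formula]\label{lem:stokes}
For $k\ge1$ and every smooth $(k-1)$-form $\eta$ on $X$,
\[
\int_{[x_0,\dots,x_k]}d\eta=\sum_{j=0}^k(-1)^j\int_{[x_0,\dots,\hat x_j,\dots,x_k]}\eta .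
\]
\end{lemma}

\begin{proof}
Apply Stokes' theorem on the cube to $F_k^*\eta$. The faces $s_j=0$ give the terms $j\ge1$ by (F1). The face $s_1=1$ has sign $+$ in \eqref{eq:cube} and gives the term $j=0$ by (F2). On a face $s_j=1$ with $j\ge2$ the pullback of $\eta$ vanishes by (F3).
\end{proof}

Let $w(x_0,\dots,x_n)=\int_{[x_0,\dots,x_n]}\omega$ be the signed volume of a straight $n$-simplex. It is a $\Gamma$-invariant function on $X^{n+1}$, and $\hat\omega(\sigma)=w(x_0,\dots,x_n)$ when $x_0,\dots,x_n$ are the vertices of a lift of $\sigma$. Lemma~\ref{lem:stokes} with $k=n+1$ and $\eta=\omega$, $d\omega=0$, gives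
\begin{equation}\label{eq:cocycle}
\sum_{j=0}^{n+1}(-1)^jw(x_0,\dots,\hat x_j,\dots,x_{n+1})=0 .
\end{equation}
A lift of an $(n+1)$-simplex restricts to lifts of its faces, so \eqref{eq:cocycle} says that $\delta\hat\omega=0$.

\begin{example}\label{ex:cone}
Let $M=X$ be simply connected and fix $o\in X$. For a simplex $\sigma$ with vertices $x_0,\dots,x_{n-1}$ put $\beta(\sigma)=(-1)^nw(x_0,\dots,x_{n-1},o)$. By \eqref{eq:cocycle} with $x_{n+1}=o$ we have $\delta\beta=\hat\omega$, and $\beta$ is bounded when $\hat\omega$ is. When $\Gamma\ne1$, coning to a fixed point is not $\Gamma$-invariant. In Section~\ref{sec:B} we cone instead to the variable point at which a form is evaluated.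
\end{example}

\section{The Cheeger constant as the norm of a primitive}\label{sec:cheeger}

This section uses neither curvature nor completeness.

\begin{proposition}\label{prop:cheeger}
Let $M$ be a connected oriented Riemannian manifold without boundary, of dimension $n\ge2$. Then
\[
\inf\{\|\eta\|_\infty:\ \eta\text{ smooth},\ d\eta=\omega\}=\frac1{h(M)} .
\]
\end{proposition}

The inequality $\ge$ is the application of Stokes' theorem in the introduction. For $\le$, the Hahn--Banach theorem produces a primitive with $L^\infty$ coefficients. That is not enough for part (A), where the primitive is integrated over $(n-1)$-simplices, which are null sets; so it has to be smoothed without changing its differential and almost without changing its norm.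

In a chart, $d$ acts on forms with distributional coefficients by the usual formula. It satisfies $dd=0$ and the Leibniz rule for multiplication by smooth functions, and it commutes with convolution. We say that $d\mu=\nu$ \emph{weakly} if this holds in the sense of distributions. For a locally integrable $(n-1)$-form $\eta$ on $M$, $d\eta=\omega$ weakly means $-\int df\wedge\eta=\int f\omega$ for all $f\in C_c^\infty(M)$. A measurable form is called smooth on an open set if it agrees there almost everywhere with a smooth form.

The obvious smoothing, mollifying in charts and gluing with cutoff functions $\chi$, produces errors $d\chi\wedge(\eta^\varepsilon-\eta)$ in the differential, and these are not uniformly small when $\eta$ is only bounded. We shall instead change $\eta$ by exact forms $d(\chi(\xi^\varepsilon-\xi))$, where $\xi$ is a local primitive of $\eta$ minus a smooth form. The differential is then untouched, and the error $d\chi\wedge(\xi^\varepsilon-\xi)$ appears in the norm, where it is uniformly small as soon as $\xi$ is continuous. The next lemma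 supplies $\xi$. We write $B_r$ for the open Euclidean ball of radius $r$ about $0$ in $\mathbb R^n$.

\begin{lemma}\label{lem:xi}
Let $n\ge2$ and let $\mu$ be a weakly closed, locally bounded measurable $(n-1)$-form on $B_3$. There is a continuous $(n-2)$-form $\xi$ on $B_{9/4}$ with $d\xi=\mu$ weakly, which is smooth on every open subset of $B_{9/4}$ on which $\mu$ is smooth.
\end{lemma}

\begin{proof}
Let $\chi_0\in C_c^\infty(B_{5/2})$ with $\chi_0=1$ on $B_{9/4}$, let $G$ be the fundamental solution of $-\sum_i\partial_i^2$ on $\mathbb R^n$, and let $u=G*(\chi_0\mu)$, coefficient by coefficient. Let $d^*$ be the formal adjoint of $d$ for the flat metric. It is a first-order operator with constant coefficients, and $dd^*+d^*d$ acts on each coefficient as $-\sum_i\partial_i^2$. Hence $dd^*u+d^*du=\chi_0\mu$ in the sense of distributions. Since $G$ and $\nabla G$ are locally integrable and $\chi_0\mu$ is bounded with compact support, $u$ is of class $C^1$, and by elliptic regularity $u$ is smooth on every open set on which $\chi_0\mu$ is smooth. So $\xi_1=d^*u$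 is continuous, and on $B_{9/4}$ it is smooth wherever $\mu$ is.

It remains to absorb $\zeta=d^*du$. We have $du=G*d(\chi_0\mu)=G*(d\chi_0\wedge\mu)$, and $d\chi_0=0$ on $B_{9/4}$, so the coefficients of $du$ are harmonic, hence smooth, on $B_{9/4}$. There $\zeta$ is smooth and $d\zeta=d\mu-dd\xi_1=0$. Since $\zeta$ has degree $n-1\ge1$, the Poincar\'e lemma gives a smooth $\xi_2$ on $B_{9/4}$ with $d\xi_2=\zeta$. Put $\xi=\xi_1+\xi_2$; then $d\xi=dd^*u+d^*du=\mu$ on $B_{9/4}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cheeger}]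
Only $\le$ remains, and we may assume $h=h(M)>0$. Then $M$ is noncompact, since otherwise $A=M$ gives $h=0$.

\emph{Step 1: a Sobolev inequality.} On a noncompact $M$,
\begin{equation}\label{eq:sobolev}
\int_M|df|\,\omega\ge h(M)\int_M|f|\,\omega\qquad(f\in C_c^\infty(M)).
\end{equation}
The function $|f|$ is smooth on $\{f\ne0\}$, with $|d|f||=|df|$ there. By Sard's theorem almost every $t>0$ is a regular value of it, and for such $t$ the set $A_t=\{|f|\ge t\}$ is a compact submanifold with smooth boundary $\{|f|=t\}$. If the boundary is empty, $A_t$ is open, closed and compact in the connected noncompact manifold $M$, hence empty. In all cases $\operatorname{vol}_{n-1}(\partial A_t)\ge h\operatorname{vol}_n(A_t)$, and the coarea formula gives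
\[
\int_M|df|\,\omega\ge\int_0^\infty\operatorname{vol}_{n-1}(\partial A_t)\,dt\ge h\int_0^\infty\operatorname{vol}_n(A_t)\,dt=h\int_M|f|\,\omega .
\]

\emph{Step 2: a weak primitive.} By \eqref{eq:sobolev}, the linear functional $df\mapsto\int f\omega$ on the subspace $\{df:f\in C_c^\infty(M)\}$ of $L^1(M;T^*M)$ is well defined and has norm at most $1/h$. Extend it to $L^1(M;T^*M)$ by the Hahn--Banach theorem. The dual of this space is the space of essentially bounded measurable vector fields, so there is such a field $V$ with $|V|\le1/h$ almost everywhere and $\int df(V)\,\omega=\int f\omega$ for all $f\in C_c^\infty(M)$. Put $\eta_0=-\iota_V\omega$, so that $|\eta_0|=|V|$. Contracting $df\wedge\omega=0$ with $V$ gives $df\wedge\iota_V\omega=df(V)\,\omega$, hence $-\int df\wedge\eta_0=\int f\omega$. Thus $d\eta_0=\omega$ weakly and $|\eta_0|\le1/h$ almost everywhere.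

\emph{Step 3: smoothing.} Let $\epsilon>0$. Choose a countable locally finite family of relatively compact charts $W_j\cong B_3$, $j\ge1$, such that the subsets $W_j'\cong B_1$ cover $M$. We construct bounded measurable forms $\eta_j$, $j\ge1$, such that
\begin{itemize}
\item[(i)] $d\eta_j=\omega$ weakly;
\item[(ii)] $\eta_j=\eta_{j-1}$ outside a compact subset of $W_j$;
\item[(iii)] $\eta_j$ is smooth on $W_j'$ and on every open set on which $\eta_{j-1}$ is smooth;
\item[(iv)] $\operatorname{ess\,sup}|\eta_j|\le\operatorname{ess\,sup}|\eta_{j-1}|+2^{-j}\epsilon$.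
\end{itemize}
By (ii) and local finiteness, every point has a neighborhood on which the sequence is eventually constant. The limit is smooth by (iii), has differential $\omega$ by (i), and has comass at most $1/h+\epsilon$ by (iv). Since $\epsilon$ is arbitrary, this proves the proposition.

For the inductive step work in $W_j\cong B_3$, and write $\eta=\eta_{j-1}$ and $E=\operatorname{ess\,sup}_M|\eta|$. Let $\lambda$ be a smooth form on $B_3$ with $d\lambda=\omega$ (Poincar\'e lemma). Then $\mu=\eta-\lambda$ is weakly closed and locally bounded; let $\xi$ be given by Lemma~\ref{lem:xi}. For $0<\varepsilon<\frac14$ let the superscript $\varepsilon$ denote convolution with a standard mollifier supported in $B_\varepsilon$; then $\xi^\varepsilon,\eta^\varepsilon,\lambda^\varepsilon$ are smooth on $B_2$ and $d\xi^\varepsilon=\mu^\varepsilon=\eta^\varepsilon-\lambda^\varepsilon$. Let $\chi\in C_c^\infty(B_2)$ with $0\le\chi\le1$ and $\chi=1$ near $\overline{B_1}$, and put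
\[
\eta_j=\eta+d\bigl(\chi(\xi^\varepsilon-\xi)\bigr)=(1-\chi)\eta+\chi\eta^\varepsilon+\chi(\lambda-\lambda^\varepsilon)+d\chi\wedge(\xi^\varepsilon-\xi).
\]
The first expression gives (i) and (ii). The second gives (iii): near $\overline{B_1}$ it equals $\eta^\varepsilon+\lambda-\lambda^\varepsilon$, and where $\eta$ is smooth so are $\mu$ and $\xi$. For (iv), let $\varepsilon\to0$. Since $\xi$ and $\lambda$ are continuous, $\xi^\varepsilon\to\xi$ and $\lambda^\varepsilon\to\lambda$ uniformly on $\operatorname{supp}\chi$. For $x\in\operatorname{supp}\chi$ and vectors $v_1,\dots,v_{n-1}\in\mathbb R^n$ of Riemannian norm at most $1$ at $x$, the number $\eta^\varepsilon_x(v_1,\dots,v_{n-1})$ is an average of the numbers $\eta_y(v_1,\dots,v_{n-1})$ over $y$ within Euclidean distance $\varepsilon$ of $x$. By uniform continuity of the metric coefficients on compact subsets of $B_3$, the $v_i$ have norm at most $1+o(1)$ at such $y$, uniformly in $x$. So $|\eta^\varepsilon|\le(1+o(1))E$ on $\operatorname{supp}\chi$, and $|\eta_j|\le(1+o(1))E+o(1)$ almost everywhere. A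 small $\varepsilon$ gives (iv).
\end{proof}

\section{Volumes of straight simplices and part (A)}\label{sec:A}

For $\sigma=[x_0,\dots,x_k]$ put
\[
\operatorname{vol}_k(\sigma)=\int_{[0,1]^k}|\partial_{s_1}F_k\wedge\dots\wedge\partial_{s_k}F_k|\,ds .
\]
By \eqref{eq:N1}, $|\int_\sigma\eta|\le\|\eta\|_\infty\operatorname{vol}_k(\sigma)$ for every smooth $k$-form $\eta$ on $X$. In negative curvature a geodesic cone shrinks exponentially toward its apex, so its volume is bounded by a constant times the volume of its base. This starts an induction on $k$, but not at $k=1$, since geodesic segments are arbitrarily long; triangles need a separate argument.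

Recall that a Jacobi field along a geodesic $c$ is a solution of $J''+R(J,c')c'=0$, where $\langle R(v,c')c',v\rangle=K(v,c')\,|v\wedge c'|^2$; that the variation field of a family of geodesics is a Jacobi field; and that for $K\le0$ a nonzero Jacobi field normal to $c$ vanishes at most once.

\begin{lemma}\label{lem:jacobi}
Let $K\le -a^2<0$, let $c\colon[0,\infty)\to X$ be a unit-speed geodesic, and let $J_1,\dots,J_m$ be linearly independent normal Jacobi fields along $c$ with $J_i(0)=0$. Put $D=|J_1\wedge\dots\wedge J_m|$. Then $\langle J_1',J_1\rangle\ge a\coth(a\rho)\,|J_1|^2$ at every $\rho>0$, and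
\begin{equation}\label{eq:density}
D(\rho)\le D(r)\Bigl(\frac{\sinh a\rho}{\sinh ar}\Bigr)^{m}\qquad(0\le\rho\le r,\ r>0).
\end{equation}
\end{lemma}

\begin{proof}
Let $J\ne0$ be a normal Jacobi field with $J(0)=0$, and let $u=|J|$, $y(\rho)=\sinh a\rho$. For $\rho>0$ we have $u>0$, $u'=\langle J',J\rangle/|J|$ and
\[
u''=\frac{|J|^2|J'|^2-\langle J,J'\rangle^2}{|J|^3}-\frac{\langle R(J,c')c',J\rangle}{|J|}\ge a^2u .
\]
Therefore $(u'y-uy')'=u''y-a^2uy\ge0$, and $u'y-uy'\to0$ as $\rho\to0$ because $|u'|\le|J'|$ is bounded there. Hence $\langle J',J\rangle/|J|^2=u'/u\ge y'/y=a\coth a\rho$.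

Fix $\rho_0>0$. No nontrivial combination of the $J_i$ vanishes at $\rho_0$, so we may replace the $J_i$ by constant linear combinations that are orthonormal at $\rho_0$; this multiplies $D$ by a positive constant. Differentiating $D^2=\det(\langle J_i,J_j\rangle)$ at $\rho_0$, where the matrix is the identity, gives $D'/D=\sum_i\langle J_i',J_i\rangle\ge m\,y'/y$. So $D/y^m$ is nondecreasing on $(0,\infty)$, which is \eqref{eq:density}.
\end{proof}

\begin{lemma}\label{lem:volume}
If $K\le -a^2<0$ and $k\ge2$, then $\operatorname{vol}_k([x_0,\dots,x_k])\le\dfrac{\pi}{(k-1)!\,a^k}$.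
\end{lemma}

\begin{proof}
\emph{Polar coordinates at the apex.} Let $p=x_k$, let $\tau(u)=F_{k-1}(x_0,\dots,x_{k-1};u)$ for $u\in[0,1]^{k-1}$, and let $r(u)=d(p,\tau(u))$. Where $r(u)=0$ we have $\partial_{s_k}F_k=0$, and such points contribute nothing. Where $r(u)>0$ write $\tau(u)=\exp_p(r(u)e(u))$ with $|e(u)|=1$, and let $c_u(\rho)=\exp_p(\rho\,e(u))$. Then $F_k(u,s_k)=c_u(\rho)$ with $\rho=(1-s_k)r(u)$, and
\[
\partial_{s_k}F_k=-r(u)\,c_u'(\rho),\qquad \partial_{u_i}F_k=(\partial_{u_i}\rho)\,c_u'(\rho)+J_i(\rho),
\]
where $J_i=\partial_{u_i}c_u$ is a Jacobi field along $c_u$ that vanishes at $0$ and is normal by the Gauss lemma. With $D_u=|J_1\wedge\dots\wedge J_{k-1}|$, the integrand in $\operatorname{vol}_k$ is $r(u)D_u(\rho)$, and $|d\rho|=r(u)\,ds_k$ for fixed $u$. At $s_k=0$ we see that $J_i(r(u))$ is the component of $\partial_{u_i}\tau$ normal to $c_u'$. If the $J_i$ are dependent, $D_u=0$; otherwise \eqref{eq:density} applies. Thus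
\begin{equation}\label{eq:conevol}
\operatorname{vol}_k([x_0,\dots,x_k])=\int_{r(u)>0}\int_0^{r(u)}D_u(\rho)\,d\rho\,du\le\int_{r(u)>0} D_u(r(u))\int_0^{r(u)}\Bigl(\frac{\sinh a\rho}{\sinh ar(u)}\Bigr)^{k-1}d\rho\,du .
\end{equation}

\emph{The case $k=2$.} If $x_0=x_1$, or if $p$ lies on the geodesic line through $x_0$ and $x_1$, then $F_2$ has rank at most $1$ and the area is $0$. Otherwise reparametrize the geodesic segment $\tau$ by arclength, still called $u$. Then $r(u)>0$ is smooth and $r'=\cos\theta$, where $\theta$ is the angle between $\tau'$ and $c_u'$; here $\theta\in(0,\pi)$, since otherwise the line through $\tau$ would pass through $p$. The field $J=J_1$ has $|J(r)|=\sin\theta$. Let $\partial_\rho$ be the gradient of $d(p,\cdot)$. Since $\tau$ is a geodesic, $r''=\langle\nabla_{\tau'}\partial_\rho,\tau'\rangle$. Now $\tau'=\cos\theta\,\partial_\rho+J(r)$, $\nabla_{\partial_\rho}\partial_\rho=0$, and $\nabla_J\partial_\rho=J'$ by the symmetry of covariant derivatives in the family $c_u(\rho)$; moreover $J'$ is normal. Hence, by Lemma~\ref{lem:jacobi},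
\[
-\theta'\sin\theta=r''=\langle J'(r),J(r)\rangle\ge a\coth(ar)\sin^2\theta ,
\]
that is, $\coth(ar)\sin\theta\le-\theta'/a$. Since $\int_0^r\frac{\sinh a\rho}{\sinh ar}\,d\rho=\frac{\cosh ar-1}{a\sinh ar}\le\frac{\coth ar}{a}$, inequality \eqref{eq:conevol} gives
\[
\operatorname{vol}_2([x_0,x_1,x_2])\le\int\frac{\coth(ar)\sin\theta}{a}\,du\le\frac1{a^2}\int(-\theta')\,du\le\frac{\pi}{a^2},
\]
because $\theta$ stays in $(0,\pi)$.

\emph{The case $k\ge3$.} We have $\frac{\sinh a\rho}{\sinh ar}=e^{-a(r-\rho)}\frac{1-e^{-2a\rho}}{1-e^{-2ar}}\le e^{-a(r-\rho)}$ for $\rho\le r$, so the inner integral in \eqref{eq:conevol} is at most $\frac1{a(k-1)}$. Orthogonal projection does not increase the volume of a parallelepiped, so $D_u(r(u))\le|\partial_{u_1}\tau\wedge\dots\wedge\partial_{u_{k-1}}\tau|$. Therefore $\operatorname{vol}_k([x_0,\dots,x_k])\le\operatorname{vol}_{k-1}([x_0,\dots,x_{k-1}])/(a(k-1))$, and induction on $k$ finishes the proof.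
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A)]
We may assume $h(M)>0$. Let $\epsilon>0$. By Proposition~\ref{prop:cheeger} there is a smooth form $\eta$ on $M$ with $d\eta=\omega$ and $\|\eta\|_\infty\le1/h(M)+\epsilon$. For a singular $(n-1)$-simplex $\sigma$ with a lift whose vertices are $x_0,\dots,x_{n-1}$, put $\beta(\sigma)=\int_{[x_0,\dots,x_{n-1}]}\pi^*\eta$; this does not depend on the lift because $\pi^*\eta$ is $\Gamma$-invariant. Since $n-1\ge2$, Lemma~\ref{lem:volume} with $k=n-1$ gives
\[
\|\beta\|_\infty\le\Bigl(\frac1{h(M)}+\epsilon\Bigr)\frac{\pi}{(n-2)!\,a^{n-1}} .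
\]
Lemma~\ref{lem:stokes} with $k=n$, applied to $\pi^*\eta$, gives $\delta\beta=\hat\omega$. Let $\epsilon\to0$.
\end{proof}

\begin{remark}\label{rem:A}
The hypotheses $K\le -a^2$ and $n\ge3$ are used only through Lemma~\ref{lem:volume} with $k=n-1$. For $n=2$ the argument gives no bound on $\beta$, since straight $1$-simplices have unbounded length. If only $K\le0$ is assumed, $h(M)>0$ does not imply $\operatorname{Fill}(\hat\omega)<\infty$. Take $M=\mathbb H^{n-1}\times\mathbb R$ with $n\ge3$, so $\omega=\omega_0\wedge d\ell$ with $\ell$ the coordinate on $\mathbb R$. If $\eta_0$ is the bounded primitive of $\omega_0$ from Example~\ref{ex:cusp}, then $\eta_0\wedge d\ell$ is a bounded primitive of $\omega$, and $h(M)>0$. Let $x_0,\dots,x_{n-1}\in\mathbb H^{n-1}\times\{0\}$ be in general position and $x_n=(p,L)$. Then $F_n(u,s)=(H_s(F_{n-1}(u)),sL)$ with $H_s=\gamma(\cdot,p;s)$, so $w(x_0,\dots,x_n)=L\int_0^1\int_{[0,1]^{n-1}}(H_s\circ F_{n-1})^*\omega_0\,ds$. The integrand has no zero for $u$ in the open cube and $s<1$, because $H_s$ is a diffeomorphism and $F_{n-1}$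 is an immersion there (in the projective model it sweeps out a Euclidean simplex along reparametrized segments). So the double integral is a nonzero constant independent of $L$, the cocycle $\hat\omega$ is unbounded, and $\operatorname{Fill}(\hat\omega)=\infty$.
\end{remark}

\section{From a bounded cochain to a bounded form: part (B)}\label{sec:B}

Let $-b^2\le K\le0$, $n\ge2$, and let $\beta$ be a bounded cochain with $\delta\beta=\hat\omega$. We construct a smooth form $\eta$ on $M$ with
\begin{equation}\label{eq:goal}
d\eta=\omega,\qquad\|\eta\|_\infty\le C^{\,n-1}\|\beta\|_\infty+4(1+4C)^{n-1}.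
\end{equation}
Then $1/h(M)\le\|\eta\|_\infty$ by the easy half of Proposition~\ref{prop:cheeger}, and taking the infimum over $\beta$ proves (B).

Only the values of $\beta$ on straight simplices will be used. Put
\[
\tilde\beta(x_0,\dots,x_{n-1})=\beta(\pi\circ[x_0,\dots,x_{n-1}]).
\]
This is a $\Gamma$-invariant function on $X^n$ with $|\tilde\beta|\le\|\beta\|_\infty$. The singular simplex $\pi\circ[x_0,\dots,x_n]$ has $\hat\omega$-value $w(x_0,\dots,x_n)$, and its faces are given by Lemma~\ref{lem:faces}, so
\begin{equation}\label{eq:deltabeta}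
\sum_{j=0}^n(-1)^j\tilde\beta(x_0,\dots,\hat x_j,\dots,x_n)=w(x_0,\dots,x_n).
\end{equation}

\subsection{An equivariant partition of unity}\label{sec:partition}
The function $\tilde\beta$ need not even be measurable. We therefore sample it at a countable set of points $p_i$ and interpolate with a partition of unity $(\varphi_i)$, forming $\sum\tilde\beta(p_{i_0},\dots,p_{i_{n-1}})\,\varphi_{i_0}\,d\varphi_{i_1}\wedge\dots\wedge d\varphi_{i_{n-1}}$. On $M$ itself such a formula needs simplices rather than vertices, and nearby points determine a simplex only inside an evenly covered set. One would be led to functions supported in balls whose radius $r$ is comparable to the injectivity radius; if at most $N$ of them are nonzero at a point, one has value at least $1/N$ there, and its gradient reaches $1/(2Nr)$ somewhere. On $X$ the vertices determine the simplex, and the supports may have radius $2$ everywhere. The number of functions that overlap at a point is then unbounded, but the formula above requires only a bound for $\sum_i|d\varphi_i|$. Such a bound holds if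 the $\varphi_i$ are obtained by smoothing the indicator functions of a Borel partition with one fixed kernel.

\begin{lemma}\label{lem:partition}
There are a countable set $\mathcal I$ with an action of $\Gamma$, points $p_i\in X$ and smooth functions $\varphi_i\colon X\to[0,1]$, $i\in\mathcal I$, such that
\begin{itemize}
\item[(a)] the supports are locally finite and $\sum_i\varphi_i=1$, hence $\sum_id\varphi_i=0$;
\item[(b)] $p_{gi}=gp_i$ and $\varphi_{gi}\circ g=\varphi_i$ for $g\in\Gamma$;
\item[(c)] $d(x,p_i)\le2$ for $x\in\operatorname{supp}\varphi_i$;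
\item[(d)] $\sum_i|d\varphi_i|\le C$ at every point, with $C$ as in Theorem~\ref{thm:main}.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{A cover of $M$.} Call a pair $(q,r)\in X\times(0,1]$ admissible if $2r\le d(q,gq)$ for all $g\in\Gamma\setminus\{1\}$. Every $q$ belongs to an admissible pair, because $\Gamma$ acts freely and properly discontinuously. For an admissible pair, $\pi^{-1}(B(\pi q,r))$ is the disjoint union of the open balls $gB(q,r)$, $g\in\Gamma$. Fix $o\in M$. By completeness the annuli $\{l\le d(o,\cdot)\le l+1\}$, $l=0,1,2,\dots$, are compact. Cover each of them by finitely many balls $B(\pi q,r)$ with $(q,r)$ admissible and center in the annulus. This gives a countable family of balls $B_\nu=B(\pi q_\nu,r_\nu)$ that covers $M$. A ball chosen for the $l$-th annulus lies at distance at least $l-1$ from $o$, so every compact set meets only finitely many $B_\nu$.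

\emph{A Borel partition of $X$.} The sets $B_\nu\setminus\bigcup_{\nu'<\nu}B_{\nu'}$ partition $M$. Let $\tilde E_\nu$ be the part of the preimage of the $\nu$-th set that lies in $B(q_\nu,r_\nu)$. Let $\mathcal I$ be the set of pairs $i=(\nu,g)$ with $g\in\Gamma$; it is countable, and $\Gamma$ acts on the second entry from the left. Put $E_i=g\tilde E_\nu$ and $p_i=gq_\nu$. The Borel sets $E_i$ partition $X$, and $E_i\subset B(p_i,1)$, $E_{gi}=gE_i$, $p_{gi}=gp_i$. A compact set $L\subset X$ meets only finitely many $E_i$: its image meets finitely many $B_\nu$, and for each such $\nu$ only finitely many balls $gB(q_\nu,r_\nu)$ meet $L$.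

\emph{Smoothing.} Let $\psi\colon[0,\infty)\to[0,1]$ be smooth with $\psi=1$ on $[0,\frac14]$, $\psi=0$ on $[1,\infty)$ and $|\psi'|\le2$; this is possible because $2\cdot\frac34>1$. The function $d(x,y)^2=|\exp_x^{-1}y|^2$ is smooth on $X\times X$, hence so is $\kappa(x,y)=\psi(d(x,y)^2)$. Put
\[
Z(x)=\int_X\kappa(x,y)\,dy\ge\operatorname{vol}B(x,\tfrac12),\qquad\varphi_i(x)=\frac1{Z(x)}\int_{E_i}\kappa(x,y)\,dy ,
\]
where $dy$ is the Riemannian measure. These functions are smooth, by differentiation under the integral, and $\sum_i\varphi_i=1$. If $\varphi_i(x)\ne0$, then $E_i$ meets $B(x,1)$. This gives (c), and it gives local finiteness, since $\varphi_i$ vanishes on $B(x,1)$ unless $E_i$ meets $B(x,2)$. Property (b) holds because $\kappa$ and $dy$ are invariant under isometries.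

For (d), note that $|d_x\kappa|\le2d(x,y)\,|\psi'(d(x,y)^2)|\le4$ for $d(x,y)\le1$, and that $\kappa$ and $d_x\kappa$ vanish for $d(x,y)\ge1$. From $|d_x(\kappa/Z)|\le|d_x\kappa|/Z+\kappa\,|dZ|/Z^2$, $\int_X\kappa\,dy=Z$ and $|dZ|\le\int_X|d_x\kappa|\,dy$ we obtain
\begin{equation}\label{eq:l1}
\sum_i|d\varphi_i|_x\le\int_X\Bigl|d_x\frac{\kappa(x,y)}{Z(x)}\Bigr|\,dy\le\frac2{Z(x)}\int_X|d_x\kappa(x,y)|\,dy\le\frac{8\operatorname{vol}B(x,1)}{\operatorname{vol}B(x,\frac12)}\le C .
\end{equation}
The last step uses two volume comparison theorems: Bishop's inequality $\operatorname{vol}B(x,1)\le|S^{n-1}|\int_0^1(\sinh(bt)/b)^{n-1}dt$ for $K\ge -b^2$, and G\"unther's inequality $\operatorname{vol}B(x,\frac12)\ge|S^{n-1}|\,2^{-n}/n$ for $K\le0$ on the simply connected manifold $X$.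
\end{proof}

Inequality \eqref{eq:l1} is the only place where the lower curvature bound is used. The number of pieces $E_i$ does not appear in it. This matters: $\pi$ is injective on each $E_i$, so a unit ball that contains $N$ points of one orbit meets at least $N$ pieces, and in Example~\ref{ex:cusp} with $\Lambda\ne0$ this number tends to infinity with the height $t$.

\subsection{The case $n=2$}\label{sec:surface}
The construction of $\eta$ is already visible for surfaces. For $p\in X$, integrating $\omega$ along the geodesics from $p$ gives the primitive of the Poincar\'e lemma,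
\[
\alpha_p(v)=\int_0^1\omega\bigl(\partial_s\gamma(p,x;s),\,D_v\gamma(p,x;s)\bigr)\,ds\qquad(v\in T_xX),
\]
where $D_v$ is the derivative in $x$ in the direction $v$. For $p,q\in X$ let $\alpha_{pq}(x)=w(p,q,x)$ be the signed area of the triangle with vertices $p,q,x$. Then
\[
d\alpha_p=\omega,\qquad d\alpha_{pq}=\alpha_p-\alpha_q .
\]
These are the cases $k=0,1$ of Lemma~\ref{lem:alpha} below. In the Euclidean plane they can be read off from $\alpha_p(v)=\frac12\det(x-p,v)$ and $\alpha_{pq}(x)=\frac12\det(q-p,x-p)$.

The primitive $\alpha_p$ is not $\Gamma$-invariant, and we control it only near $p$. Write $\alpha_i=\alpha_{p_i}$, $\alpha_{ij}=\alpha_{p_ip_j}$. The form $T_0=\sum_i\varphi_i\alpha_i$ is invariant and uses $\alpha_i$ only within distance $2$ of $p_i$, but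
\[
dT_0=\omega+U_0,\qquad U_0=\sum_id\varphi_i\wedge\alpha_i .
\]
The error $U_0$ comes from the differences $\alpha_i-\alpha_j$, which have the primitives $\alpha_{ij}$. Let $T_1=\sum_{i,j}\alpha_{ij}\,\varphi_i\,d\varphi_j$. Using $\sum_j d\varphi_j=0$ and $\sum_i\varphi_i=1$,
\[
dT_1=\sum_{i,j}\alpha_{ij}\,d\varphi_i\wedge d\varphi_j-\sum_{i,j}\varphi_i\,d\varphi_j\wedge(\alpha_i-\alpha_j)=U_1+U_0,\qquad U_1=\sum_{i,j}\alpha_{ij}\,d\varphi_i\wedge d\varphi_j .
\]
So $d(T_0-T_1)=\omega-U_1$. The coefficients of $U_1$ still depend on $x$, but this dependence can be removed. By \eqref{eq:cocycle} for the points $p_l,p_i,p_j,x$ we have $\alpha_{ij}-\alpha_{lj}+\alpha_{li}=w(p_l,p_i,p_j)$. Multiply by $\varphi_l\,d\varphi_i\wedge d\varphi_j$ and sum; the terms $\alpha_{lj}$ and $\alpha_{li}$ drop out in the sums over $i$ and over $j$, and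
\[
U_1=\sum_{l,i,j}w(p_l,p_i,p_j)\,\varphi_l\,d\varphi_i\wedge d\varphi_j .
\]
This is a discretized area form: it involves only areas of triangles with vertices among the $p_i$. Only now does $\beta$ enter. Insert $w(p_l,p_i,p_j)=\tilde\beta(p_i,p_j)-\tilde\beta(p_l,p_j)+\tilde\beta(p_l,p_i)$ from \eqref{eq:deltabeta}. The same cancellation leaves
\[
U_1=\sum_{i,j}\tilde\beta(p_i,p_j)\,d\varphi_i\wedge d\varphi_j=d\eta_1,\qquad\eta_1=\sum_{i,j}\tilde\beta(p_i,p_j)\,\varphi_i\,d\varphi_j .
\]
Thus $\eta_1+T_0-T_1$ is an invariant primitive of $\omega$. The form $\eta_1$ is bounded by $C\|\beta\|_\infty$, and $T_0$, $T_1$ are bounded because they involve only cones of diameter at most $4$. In dimension $n$ the same scheme has $n$ correction terms $T_0,\dots,T_{n-1}$.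

\subsection{Integration over cones}\label{sec:cones}
The forms $\alpha_p$ and $\alpha_{pq}$ are obtained by integrating $\omega$ over the cube variables of a straight simplex whose last vertex varies. Let $\vartheta$ be a smooth form of degree $m+q$ on $[0,1]^m\times X$. Define a $q$-form on $X$ by
\[
\Bigl(\int_{[0,1]^m}\vartheta\Bigr)(v_1,\dots,v_q)=\int_{[0,1]^m}\vartheta(\partial_{s_1},\dots,\partial_{s_m},v_1,\dots,v_q)\,ds .
\]
The same definition on a face of the cube, with the remaining variables in increasing order, gives a $(q+1)$-form, and $\int_{\partial[0,1]^m}\vartheta$ denotes the signed sum over the faces given by \eqref{eq:cube}.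

\begin{lemma}\label{lem:fiber}
If $d\vartheta=0$, then $d\int_{[0,1]^m}\vartheta=(-1)^{m+1}\int_{\partial[0,1]^m}\vartheta$.
\end{lemma}

\begin{proof}
Write $\vartheta=ds_1\wedge\dots\wedge ds_m\wedge\vartheta_0+\sum_jds_1\wedge\cdots\widehat{ds_j}\cdots\wedge ds_m\wedge\vartheta_j+\cdots$, where $\vartheta_0$ and the $\vartheta_j$ are forms on $X$ that depend on $s$, and the omitted terms contain at most $m-2$ of the $ds_j$. The component of $d\vartheta=0$ that contains all $ds_j$ gives $(-1)^md_X\vartheta_0+\sum_j(-1)^{j-1}\partial_{s_j}\vartheta_j=0$. Integrating over the cube,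
\[
(-1)^md\int_{[0,1]^m}\vartheta=\sum_{j=1}^m(-1)^j\Bigl(\int_{\{s_j=1\}}\vartheta-\int_{\{s_j=0\}}\vartheta\Bigr)=-\int_{\partial[0,1]^m}\vartheta .\qedhere
\]
\end{proof}

For $I=(i_0,\dots,i_k)\in\mathcal I^{k+1}$ write $p_I=(p_{i_0},\dots,p_{i_k})$, and let $\partial_jI\in\mathcal I^k$ be $I$ with the $j$-th entry removed. For a family $(a_J)_{J\in\mathcal I^k}$ of forms of one degree on $X$ put $(\delta a)_I=\sum_{j=0}^k(-1)^ja_{\partial_jI}$. For $0\le k\le n-1$ let
\[
c_I\colon[0,1]^{k+1}\times X\to X,\quad c_I(s,x)=F_{k+1}(p_{i_0},\dots,p_{i_k},x;s),\qquad\alpha_I=\int_{[0,1]^{k+1}}c_I^*\omega ,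
\]
a smooth $(n-k-1)$-form on $X$, and let $\alpha_\emptyset=\omega$. From $c_{gI}(s,gx)=g\,c_I(s,x)$ we get $g^*\alpha_{gI}=\alpha_I$.

\begin{lemma}\label{lem:alpha}
For $I\in\mathcal I^{k+1}$,
\[
d\alpha_I=(-1)^k(\delta\alpha)_I\quad\text{if }0\le k\le n-1,\qquad(\delta\alpha)_I=(-1)^nw(p_I)\quad\text{if }k=n .
\]
\end{lemma}

\begin{proof}
Let $0\le k\le n-1$ and apply Lemma~\ref{lem:fiber} with $m=k+1$ to the closed form $c_I^*\omega$; the sign is $(-1)^{m+1}=(-1)^k$. The face $s_1=1$ has sign $+$ and gives $\alpha_{\partial_0I}$ by (F2); for $k=0$ the map on this face is the identity of $X$, and the term is $\omega=\alpha_\emptyset$. The faces $s_j=0$ with $1\le j\le k$ have sign $(-1)^j$ and give $\alpha_{\partial_jI}$ by (F1). The faces $s_j=1$ with $j\ge2$ give $0$, since by (F3) the map kills $\partial_{s_1}$. On the face $s_{k+1}=0$ the map does not depend on $x$ by (F1), while the resulting form on $X$ has degree $n-k>0$, so it is $0$.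

Let $k=n$. Each $\alpha_{\partial_jI}$ is the function $x\mapsto w(p_{\partial_jI},x)$, and \eqref{eq:cocycle} for the points $p_{i_0},\dots,p_{i_n},x$ reads $(\delta\alpha)_I(x)+(-1)^{n+1}w(p_I)=0$.
\end{proof}

\subsection{The primitive}\label{sec:primitive}
For $I=(i_0,\dots,i_k)$ put $\Phi_I=\varphi_{i_0}\,d\varphi_{i_1}\wedge\dots\wedge d\varphi_{i_k}$, so that $d\Phi_I=d\varphi_{i_0}\wedge\dots\wedge d\varphi_{i_k}$. By Lemma~\ref{lem:partition}(a), every point has a neighborhood on which all but finitely many $\Phi_I$, $I\in\mathcal I^{k+1}$, vanish; so the sums below are locally finite and may be differentiated and rearranged term by term. By \eqref{eq:N2} and Lemma~\ref{lem:partition}(a),(d),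
\begin{equation}\label{eq:Phi}
\sum_{I\in\mathcal I^{k+1}}|\Phi_I|\le\sum_{i}\varphi_{i}\cdot\Bigl(\sum_i|d\varphi_i|\Bigr)^k\le C^k .
\end{equation}
The cancellation used three times in Section~\ref{sec:surface} takes the following form. For every family $(a_J)_{J\in\mathcal I^k}$,
\begin{equation}\label{eq:cancel}
\sum_{I\in\mathcal I^{k+1}}\Phi_I\wedge(\delta a)_I=\sum_{J\in\mathcal I^k}d\Phi_J\wedge a_J\qquad(k\ge1),
\end{equation}
and for $k=0$ the left side is $a_\emptyset$. Indeed, for $j\ge1$ the form $a_{\partial_jI}$ does not depend on $i_j$, and the sum over $i_j$ vanishes because $\sum d\varphi_{i_j}=0$; in the term $j=0$ the sum over $i_0$ replaces $\varphi_{i_0}$ by $1$.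

Define
\[
\eta_1=\sum_{J\in\mathcal I^n}\tilde\beta(p_J)\,\Phi_J,\qquad T_k=\sum_{I\in\mathcal I^{k+1}}\Phi_I\wedge\alpha_I,\qquad U_k=\sum_{I\in\mathcal I^{k+1}}d\Phi_I\wedge\alpha_I\qquad(0\le k\le n-1),
\]
and $U_{-1}=\omega$. These forms are smooth; $\tilde\beta$ enters only through constant coefficients. The forms $\eta_1$ and $T_k$ have degree $n-1$, and they are $\Gamma$-invariant: reindex the sum by $I\mapsto gI$ and use $g^*\Phi_{gI}=\Phi_I$, $g^*\alpha_{gI}=\alpha_I$, $\tilde\beta(p_{gJ})=\tilde\beta(p_J)$.

Since $\Phi_I$ has degree $k$, Lemma~\ref{lem:alpha} and \eqref{eq:cancel} give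
\[
dT_k=U_k+(-1)^k\sum_I\Phi_I\wedge d\alpha_I=U_k+\sum_I\Phi_I\wedge(\delta\alpha)_I=U_k+U_{k-1}\qquad(0\le k\le n-1).
\]
Hence the differential of $\eta_2=\sum_{k=0}^{n-1}(-1)^kT_k$ telescopes:
\[
d\eta_2=\omega+(-1)^{n-1}U_{n-1}.
\]
For $I\in\mathcal I^{n+1}$, Lemma~\ref{lem:alpha} and \eqref{eq:deltabeta} give $(\delta\alpha)_I=(-1)^nw(p_I)=(-1)^n(\delta a)_I$ for the family of constants $a_J=\tilde\beta(p_J)$, $J\in\mathcal I^n$. Apply \eqref{eq:cancel} with $k=n$ to both sides:
\[
U_{n-1}=(-1)^n\sum_{J\in\mathcal I^n}\tilde\beta(p_J)\,d\Phi_J=(-1)^nd\eta_1 .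
\]
Therefore $d\eta_2=\omega-d\eta_1$, and the invariant form $\eta_1+\eta_2$ descends to a smooth form $\eta$ on $M$ with $d\eta=\omega$.

\subsection{The bound}\label{sec:bound}
By \eqref{eq:Phi}, $\|\eta_1\|_\infty\le C^{\,n-1}\|\beta\|_\infty$. For $\eta_2$ we need a bound on $\alpha_I$ at points near $p_I$. Without negative curvature there is no bound at distant points, and none is needed.

\begin{lemma}\label{lem:local}
Let $K\le0$, $x\in X$, $I\in\mathcal I^{k+1}$ with $0\le k\le n-1$, and suppose $d(x,p_{i_j})\le2$ for all $j$. Then $|\alpha_I|_x\le4^{k+1}$.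
\end{lemma}

\begin{proof}
For a Jacobi field $J$ along a geodesic $c\colon[0,1]\to X$ we have $(|J|^2)''=2|J'|^2-2\langle R(J,c')c',J\rangle\ge0$, so $|J|^2$ is convex and is bounded by the larger of its values at $0$ and $1$. Consequently, if one endpoint of $\gamma(p,q;\cdot)$ is fixed and the other moves with velocity $v$, then each point $\gamma(p,q;s)$ moves with speed at most $|v|$.

For $K\le0$ the distance from a point of $X$ is a convex function along geodesics, so the closed ball $\bar B(x,2)$ is geodesically convex. It contains $p_{i_0},\dots,p_{i_k}$ and $x$, so by induction it contains all the points $F_j$ that occur in the definition of $c_I(s,x)$, and every geodesic used in the coning has length at most $4$. The derivative $\partial_{s_j}F_j$ is the velocity of such a geodesic parametrized on $[0,1]$, so its norm is at most $4$. For $l>j$, the point $F_l$ lies on the geodesic from $F_{l-1}$ to an apex that does not depend on $s_j$, so $|\partial_{s_j}F_l|\le|\partial_{s_j}F_{l-1}|$. Hence $|\partial_{s_j}c_I|\le4$ for $1\le j\le k+1$. The point $x$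 enters only as the apex of the last coning, so $|D_vc_I|\le|v|$ for $v\in T_xX$. Since $|\omega|=1$, inequality \eqref{eq:N1} bounds the integrand of $\alpha_I(v_1,\dots,v_{n-k-1})$ by $4^{k+1}\prod_j|v_j|$.
\end{proof}

Fix $x\in X$. If $\Phi_I\ne0$ at $x$, then $x$ lies in the support of every $\varphi_{i_j}$, and Lemma~\ref{lem:local} applies by Lemma~\ref{lem:partition}(c). With \eqref{eq:N3} and \eqref{eq:Phi} we get $|T_k|_x\le\binom{n-1}{k}4^{k+1}C^k$, and so
\[
\|\eta_2\|_\infty\le\sum_{k=0}^{n-1}\binom{n-1}{k}4^{k+1}C^k=4(1+4C)^{n-1}.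
\]
Since $\pi$ is a local isometry, $\|\eta\|_\infty=\|\eta_1+\eta_2\|_\infty$, and \eqref{eq:goal} holds. This proves (B) and completes the proof of Theorem~\ref{thm:main}.

\begin{remark}[Finite volume]\label{rem:finite}
If $-b^2\le K\le0$ and $M$ has finite volume, then $h(M)=0$, and hence $\operatorname{Fill}(\hat\omega)=\infty$ by (B). For closed $M$ take $A=M$. For noncompact $M$ fix $o\in M$, let $u_R=\max\{0,1-d(o,\cdot)/R\}$, and let $f_R(\pi x)=Z(x)^{-1}\int_X\kappa(x,y)\,u_R(\pi y)\,dy$ with $\kappa$ and $Z$ as in the proof of Lemma~\ref{lem:partition}. The right side is $\Gamma$-invariant in $x$, so $f_R$ is a smooth function on $M$, supported in $\bar B(o,R+1)$, with $0\le f_R\le1$ and $f_R\to1$ pointwise as $R\to\infty$. Since $\int_Xd_x(\kappa/Z)\,dy=0$, we may replace $u_R(\pi y)$ by $u_R(\pi y)-u_R(\pi x)$ in the formula for the differential at $x$. This difference is at most $1/R$ in absolute value for $d(x,y)\le1$, so $|df_R|\le C/R$ by \eqref{eq:l1}. Now \eqref{eq:sobolev} gives $h(M)\int_Mf_R\,\omega\le C\operatorname{vol}_n(M)/R$, and $R\to\infty$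 gives $h(M)\operatorname{vol}_n(M)\le0$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Had}
Ervin Hadziosmanovic, \emph{Bounded volume class and Cheeger isoperimetric constant for negatively curved manifolds}, arXiv:2507.20247 (2025).

\end{thebibliography}
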